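\title{A countable locally finite semigroup that embeds in no limit of finite full transformation semigroups}

\begin{abstract}
Every finite semigroup embeds in a finite full transformation semigroup $\mathcal T_n$. We show that the countable analogue fails: there is a countable commutative semigroup $S$ with $S^4=\{0\}$, hence locally finite, that embeds in no direct limit of a chain of finite full transformation semigroups. In fact $S$ has two elements that lie in no common copy of a finite $\mathcal T_n$ in any semigroup containing $S$. The proof bounds the length of certain systems of equations, called ladders, over $\mathcal T_n$. It also gives finite amalgams that embed in no semigroup, and it extends to partial transformation semigroups and to matrix semigroups over finite fields. Countable locally finite groups, in contrast, do embed in such limits.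
\end{abstract}

\section{The question}\label{sec:question}

For a set $X$ let $\mathcal T_X$ be the semigroup of all maps $X\to X$ under composition, and let $\mathcal T_n=\mathcal T_{\{1,\dots,n\}}$. We write maps on the right and compose from left to right, so $p(fg)=(pf)g$; the results hold equally for the other convention (Remark~\ref{rem:dual}). For $f\in\mathcal T_X$ we write $\operatorname{im}f$ for its image, $\ker f$ for the equivalence relation $\{(p,p'):pf=p'f\}$, and $\operatorname{rank}f=|\operatorname{im}f|$. By Cayley's theorem every semigroup $A$ embeds in $\mathcal T_{A^1}$, where $A^1$ is $A$ with an identity adjoined and $A$ acts on $A^1$ by right multiplication. So every finite semigroup embeds in some $\mathcal T_n$.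

A semigroup is \emph{locally finite} if each of its finitely generated subsemigroups is finite. A \emph{full transformation limit semigroup}, or \emph{$\mathcal T_n$-limit semigroup}, is the direct limit $W$ of a countable chain of embeddings of distinct finite semigroups
\[ W_0\to W_1\to W_2\to\cdots \]
in which each $W_i$ is isomorphic to some $\mathcal T_{n_i}$. Such a $W$ is the union of the ascending chain formed by the images of the $W_i$. Every finite subset of $W$ lies in one of these images, so $W$ and all its subsemigroups are countable and locally finite. The following question, which comes from Dolinka and Gray \cite{DG}, asks for the converse.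

\begin{quote}
\emph{Is every countable locally finite semigroup isomorphic to a subsemigroup of some full transformation limit semigroup?}
\end{quote}

We show that the answer is no (Theorem~\ref{thm:main}). The simplest cases suggest the opposite. A finite semigroup embeds in some $\mathcal T_n$, and hence in the limit of the chain $\mathcal T_n\to\mathcal T_{n+1}\to\cdots$ in which each map is extended by fixing the new point. Groups behave well too.

\begin{proposition}\label{prop:groups}
Every countable locally finite group embeds in a $\mathcal T_n$-limit semigroup.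
\end{proposition}

\begin{proof}
Finite groups have just been treated, so let $G=\{h_0,h_1,\dots\}$ be infinite. The subgroups $\langle h_0,\dots,h_i\rangle$ are finite and exhaust $G$; discarding repetitions we get finite subgroups $G_0<G_1<\cdots$ with union $G$. Write $G_{i+1}=\bigsqcup_j g_jG_i$ as a disjoint union of left cosets, and define $\varphi_i\colon\mathcal T_{G_i}\to\mathcal T_{G_{i+1}}$ by letting $\varphi_i(f)$ send $g_jg$ to $g_j(gf)$ for $g\in G_i$. Thus $\varphi_i(f)$ acts as a copy of $f$ on each coset, and $\varphi_i$ is an embedding. For $h\in G_i$ let $\tau_h^i\in\mathcal T_{G_i}$ be the right translation $g\mapsto gh$. Then $h\mapsto\tau_h^i$ embeds $G_i$ in $\mathcal T_{G_i}$, and $\varphi_i(\tau^i_h)$ sends $g_jg$ to $g_jgh$, so $\varphi_i(\tau_h^i)=\tau_h^{i+1}$. Hence these embeddings combine to an embedding of $G$ in $\varinjlim\mathcal T_{G_i}$.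
\end{proof}

A countable locally finite semigroup is likewise the union of a chain $A_0\le A_1\le\cdots$ of finite subsemigroups, each of which embeds in some $\mathcal T_n$. What is needed is compatibility. If $\bigcup A_i$ lies in a $\mathcal T_n$-limit semigroup, then $A_0$ lies in one fixed term $T\cong\mathcal T_n$ of the chain, and this single $T$ has to sit in a common semigroup with every $A_j$, sharing $A_0$ with it. For groups the decomposition into cosets provides this. In general one may choose $n$ and the embedding of $A_0$ freely, but only once, and we shall see that for a suitable chain every choice fails at some finite stage.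

\section{The semigroup $S$ and the results}\label{sec:results}

In the commutative ring $\mathbb Z[y,v,t]/(y^3,v^2)$ the monomials $y^iv^jt^k$ with $i\le2$, $j\le1$, $k\ge0$ are nonzero and distinct, and the product of two of them is again such a monomial or $0$. Put
\[ c=vt,\qquad y_a=yt^a\quad(a\ge0), \]
and let $S$ be the multiplicative subsemigroup generated by $0,v,c,y_0,y_1,y_2,\dots$. The element $t$ has infinite order and does not belong to $S$, but it leaves a trace in the products of $S$.

\begin{lemma}\label{lem:S}
The semigroup $S$ is countable, commutative and locally finite, and $S^4=\{0\}$. For all $a,b\ge0$,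
\[ y_ac=y_{a+1}v,\qquad cy_b=vy_{b+1},\qquad y_avy_b=y^2vt^{a+b}, \]
and the elements $y_avy_b$ are distinct for distinct values of $a+b$.
\end{lemma}

\begin{proof}
Each nonzero generator has degree $1$ in the pair of variables $y,v$, while a nonzero monomial has degree at most $2+1=3$ in them. Hence $S^4=\{0\}$, and a finite subset $A\subseteq S$ generates a subsemigroup contained in the finite set $A\cup A^2\cup A^3\cup\{0\}$. Both sides of $y_ac=y_{a+1}v$ equal $yvt^{a+1}$, the second equation follows by commutativity, and the rest is read off from the monomials.
\end{proof}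

\begin{theorem}\label{thm:main}
Let $W$ be any semigroup containing $S$ as a subsemigroup. Then no subsemigroup of $W$ isomorphic to a finite full transformation semigroup contains both $v$ and $c$. In particular, the countable commutative locally finite semigroup $S$ is not isomorphic to a subsemigroup of any full transformation limit semigroup.
\end{theorem}

The theorem has a finite form. Semigroups $A,B,U$ with embeddings $\alpha\colon U\to A$ and $\beta\colon U\to B$ form an \emph{amalgam} $[A,B;U]$. It \emph{embeds} in a semigroup $W$ if there are embeddings of $A$ and $B$ in $W$ that induce the same embedding of $U$ and whose images meet exactly in the image of $U$. Let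
\[ U=\{v,c,0\},\qquad S_M=\langle 0,v,c,y_0,\dots,y_M\rangle\le S,\qquad L_r=\operatorname{lcm}(1,\dots,r). \]
All products in $U$ are $0$, and $S_M$ is finite and commutative with $S_M^4=\{0\}$. The semigroup $U$ embeds in $\mathcal T_4$: let $v,c,0$ send $1,2,3$ to $1$ and send $4$ to $2,3,1$ respectively.

\begin{theorem}\label{thm:amalgam}
If $M\ge n+L_n$, then for every $m\le n$ and every embedding $U\to\mathcal T_m$, the amalgam $[\mathcal T_m,S_M;U]$ embeds in no semigroup, finite or infinite.
\end{theorem}

Each single $S_M$ embeds in some $\mathcal T_n$ by Cayley's theorem. So the obstruction to embedding $S$ is not visible in any finite part of $S$; it is that no finite $\mathcal T_n$ containing $U$ serves all $M$ at once.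

Let $\mathcal{PT}_n$ be the semigroup of partial maps of $\{1,\dots,n\}$, that is, maps from subsets of $\{1,\dots,n\}$ to $\{1,\dots,n\}$, where $p(fg)$ is defined when $pf$ and $(pf)g$ are. Let $M_n(\mathbb F_q)$ be the multiplicative semigroup of all $n\times n$ matrices over the finite field $\mathbb F_q$. A semigroup is a \emph{directed union} of a family of subsemigroups if it is their union and any two members of the family lie in a third.

\begin{theorem}\label{thm:families}
Let $W$ be a semigroup containing $S$. Then no subsemigroup of $W$ containing $v$ and $c$ is isomorphic to $\mathcal T_n$, $\mathcal{PT}_n$ or $M_n(\mathbb F_q)$ with $n$ finite. Hence $S$ embeds in no directed union, of any cardinality, of semigroups each of one of these kinds (mixed kinds allowed).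
\end{theorem}

The idea is that a semigroup $T\cong\mathcal T_n$ containing $v$ and $c$ is rich enough to supply a substitute for the missing element $t$. Powers in the finite semigroup $T$ are eventually periodic, and this forces two of the elements $y^2vt^k$ to coincide. A substitute is at hand when $v\in Tc$. Otherwise we replace $v,c$ by a pair of smaller rank that satisfies equations of the same shape.

\section{Ladders}\label{sec:ladders}

The replacement does not preserve commutativity or nilpotency, so we keep only the equations of Lemma~\ref{lem:S}, with separate names for the elements on the left and on the right.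

\begin{definition}\label{def:ladder}
Let $T$ be a subsemigroup of a semigroup $W$ and let $M\in\{0,1,2,\dots\}\cup\{\infty\}$. An \emph{$M$-ladder over $T$ in $W$} consists of elements $v,c\in T$ and $y_a,z_b\in W$, indexed by the integers $0\le a,b\le M$, such that
\[ y_ac=y_{a+1}v,\qquad cz_b=vz_{b+1}\qquad(0\le a,b<M). \]
\end{definition}

For $0\le a,b<M$ we have $y_{a+1}vz_b=y_acz_b=y_avz_{b+1}$. Hence $y_avz_b$ depends only on $a+b$, and we put
\[ q_{a+b}=y_avz_b . \]
The ladder is \emph{nondegenerate} if the elements $q_k$, $0\le k\le 2M$, are distinct. One should picture $c=vt=tv$, $y_a=y_0t^a$, $z_b=t^bz_0$ and $q_k=y_0vt^kz_0$ for an element $t$ that need not exist. By Lemma~\ref{lem:S}, taking $z_b=y_b$ in $S$ gives a nondegenerate $M$-ladder for every $M\le\infty$, over any subsemigroup that contains $v$ and $c$. For $1\le a,b\le M$ we shall always write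
\[ x_a=y_av=y_{a-1}c,\qquad w_b=vz_b=cz_{b-1}. \]

\begin{theorem}\label{thm:bound}
Let $X$ be a finite nonempty set and let $T=\mathcal T_X$ be a subsemigroup of a semigroup $W$. If there is a nondegenerate $M$-ladder over $T$ in $W$ whose element $v$ has rank $r$, then $M\le r+L_r-1$. In particular $M\le n+L_n-1$, where $n=|X|$.
\end{theorem}

The proof occupies Sections~\ref{sec:descent} and~\ref{sec:full}. The first two results follow at once.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose $v,c\in T\le W$ with $T\cong\mathcal T_n$. Since $v\ne c$ we have $n\ge2$. The ladder in $S$ with $M=n+L_n$ is a nondegenerate ladder over $T$, contrary to Theorem~\ref{thm:bound}. If $S$ embedded in a $\mathcal T_n$-limit semigroup, then $v$ and $c$ would lie in one term of the ascending chain, which is impossible by the first part.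
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:amalgam}]
An embedding of the amalgam in $W$ places $v,c$ in a copy of $\mathcal T_m$, and $S_M$ contains a nondegenerate $M$-ladder on $v,c$. Theorem~\ref{thm:bound} gives $M\le m+L_m-1<n+L_n$, a contradiction.
\end{proof}

\begin{remark}[the other convention]\label{rem:dual}
Composing maps in the other order replaces $\mathcal T_X$ and $\mathcal{PT}_n$ by their opposite semigroups. If $(v,c;y_a;z_b)$ is a ladder over $T$ in $W$, then $(v,c;z_a;y_b)$ is a ladder over $T^{\mathrm{op}}$ in $W^{\mathrm{op}}$ with the same elements $q_k$. So a bound on nondegenerate ladders over $T$ in all semigroups is also a bound for $T^{\mathrm{op}}$, and our theorems hold for both conventions. Proposition~\ref{prop:groups} does too, because $g\mapsto g^{-1}$ is an isomorphism $G\to G^{\mathrm{op}}$.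
\end{remark}

\begin{remark}[the hypotheses]\label{rem:hyp}
Finiteness of $X$ is needed, since $S\le\mathcal T_{S^1}$. Finiteness of $T$ alone is not enough, since $S$ contains a nondegenerate $\infty$-ladder over the three-element semigroup $U$. The bound must grow with the orders of permutations: if $c\in\mathcal T_X$ is a permutation of order $\ell$, then $v=1_X$ and $y_a=z_a=c^a$ give $q_k=c^k$, and this $M$-ladder is nondegenerate when $2M<\ell$.
\end{remark}

\section{An example in $\mathcal T_4$}\label{sec:example}

Let $X=\{1,2,3,4\}$, $T=\mathcal T_X$, and write $f\in T$ as the list $[1f,2f,3f,4f]$. Take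
\[ v=[1,1,2,3],\qquad c=[1,2,2,4]. \]
The images $\{1,2,3\}$ and $\{1,2,4\}$ are incomparable, so neither map is a left multiple of the other. The kernels, which identify $1,2$ and $2,3$ respectively, are incomparable, so neither map is a right multiple of the other. Thus $T$ contains no evident substitute for $t$. We show that each half of a ladder on this pair can be infinite, but that the two halves together collapse.

\medskip\noindent\emph{The right half alone.} Let $\Omega=X\sqcup\{\omega_0,\omega_1,\dots\}$ and embed $T$ in $\mathcal T_\Omega$ by fixing every $\omega_i$. Let $z_b$ fix every $\omega_i$ and act on $X$ as $[\omega_0,\omega_0,\omega_b,\omega_{b+1}]$. On $X$ we get $vz_b=[\omega_0,\omega_0,\omega_0,\omega_b]$ and $cz_b=[\omega_0,\omega_0,\omega_0,\omega_{b+1}]$. So $cz_b=vz_{b+1}$ for all $b$, and the elements $vz_b$ are distinct.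

\medskip\noindent\emph{The left half alone.} Let $A$ be the quotient of $\{0,1,2,\dots\}\times X^3$ by the equivalence relation generated by $(a;p,p',p')\sim(a+1;p,p,p')$. The coordinatewise right action of $T$ on $X^3$ sends generating pairs to generating pairs, so $T$ acts on $A$. Make $W=T\sqcup A\sqcup\{0\}$ a semigroup by keeping the products in $T$, letting $\alpha f$ be given by the action for $\alpha\in A$, $f\in T$, and setting all other products equal to $0$. This is associative: a triple product of type $TTT$ or $ATT$ is unambiguous, and every other triple product is $0$ under both bracketings. Let $y_a$ be the class of $(a;1,2,3)$. Then $y_ac=y_{a+1}v$, since $(a;1,2,2)\sim(a+1;1,1,2)$. A nonconstant triple has at most one of the forms $(p,p',p')$, $(p,p,p')$, so $(a;1,1,2)$ is equivalent only to itself and to $(a-1;1,2,2)$. Hence the elements $y_av$ are distinct.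

\medskip\noindent\emph{Both halves.} Take any $M$-ladder on $v,c$ with $M\ge2$, in any $W\ge T$. We claim that $q_1=q_2$. Let
\[ \delta=[1,2,1,1],\qquad \mu=[1,2,3,1],\qquad \rho=[1,1,1,4],\qquad k=[1,1,1,1]. \]
First, $x_a$ is a multiple of both $v$ and $c$, and it notices only what a map does on $\operatorname{im}v\cap\operatorname{im}c=\{1,2\}$. Indeed $v\mu=v$ and $c\mu=[1,2,2,1]=c\delta$, so
\[ x_a=y_av\mu=x_a\mu=y_{a-1}c\mu=y_{a-1}c\delta=x_a\delta . \]
Second, $w_b$ cannot separate points joined by $\ker v$ and $\ker c$, here $1,2,3$. Indeed $cc=c$ and $cv=[1,1,1,3]=\rho v$, so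
\[ w_b=cz_{b-1}=ccz_{b-1}=cw_b=cvz_b=\rho vz_b=\rho w_b . \]
Now the two facts meet: $c\rho=\rho$ and $\delta\rho=k$, so for $a=0,1$
\[ q_{a+1}=y_aw_1=y_a\rho w_1=y_ac\rho w_1=x_{a+1}\rho w_1=x_{a+1}\delta\rho w_1=x_{a+1}kw_1 . \]
Finally $vk=k=ck$ gives $x_1k=y_1vk=y_1ck=x_2k$, and so $q_1=q_2$.

\medskip
We have rewritten the $q_k$ as products $x_a\cdot f\cdot w_b$ whose middle factor $f\in T$ has smaller rank than $v$. Here the rank dropped to $1$ and the argument ended. In general it has to be repeated, and for that the $x_a$ and $w_b$ must again form a ladder. The example also shows why $S$ needs the threefold products $y_avy_b$: nondegeneracy has to involve both halves.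

\section{Periodicity and descent}\label{sec:descent}

In this section $T$ is a subsemigroup of $W$ that has an identity element $1_T$, which need not be an identity of $W$, and $(v,c;y_a;z_b)$ is an $M$-ladder over $T$ in $W$. The first lemma treats the case in which $T$ contains a substitute for $t^{-1}$.

\begin{lemma}[periodicity]\label{lem:period}
Suppose $v=dc$ with $d\in T$, and $d^m=d^{m+\ell}$ with $m,\ell\ge1$. If $M\ge m+\ell$, then $q_0=q_\ell$.
\end{lemma}

\begin{proof}
For $b<M$ we have $vz_b=dcz_b=dvz_{b+1}$, and by iteration $vz_b=d^jvz_{b+j}$ whenever $j\ge1$ and $b+j\le M$. Therefore $vz_0=d^{m+\ell}vz_{m+\ell}=d^mvz_{m+\ell}=vz_\ell$. Multiply on the left by $y_0$.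
\end{proof}

The next lemma isolates the two facts found in Section~\ref{sec:example}. Both exploit that $x_a$ and $w_b$ have two expressions, one through $v$ and one through $c$.

\begin{lemma}[absorption]\label{lem:absorb}
\begin{enumerate}
\item[(a)] If $\delta,\mu\in T$ satisfy $v\mu=v$ and $c\mu=c\delta$, then $x_a\delta=x_a$ for $1\le a\le M$.
\item[(b)] If $\rho_0=1_T,\rho_1,\dots,\rho_m=\rho$ in $T$ satisfy, for each $i<m$, $\rho_iv=\rho_{i+1}v$ or $\rho_ic=\rho_{i+1}c$, then $\rho w_b=w_b$ for $1\le b\le M$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $x_a=y_av=y_av\mu=x_a\mu=y_{a-1}c\mu=y_{a-1}c\delta=x_a\delta$.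

(b) We have $\rho_0w_b=1_Tvz_b=w_b$. If $\rho_iv=\rho_{i+1}v$, then $\rho_iw_b=\rho_ivz_b=\rho_{i+1}vz_b=\rho_{i+1}w_b$. If $\rho_ic=\rho_{i+1}c$, then $\rho_iw_b=\rho_icz_{b-1}=\rho_{i+1}cz_{b-1}=\rho_{i+1}w_b$.
\end{proof}

We want a new ladder with outer elements $x_{a+1}$ and $w_{b+1}$. In the picture $x_{a+1}=y_0t^{a}c$ and $w_{b+1}=vt^{b+1}z_0$, a middle factor $v'$ that behaves like $c^{-1}$ gives $x_{a+1}v'w_{b+1}=q_{a+b+1}$, and its partner $c'=v't$ should behave like $v^{-1}$. So we try elements $c^\dagger,v^\dagger\in T$ that invert $c$ and $v$ as far as possible. They fail the ladder equations: $x_av^\dagger=y_avv^\dagger$ and $x_{a+1}c^\dagger=y_acc^\dagger$ need not agree, nor need $v^\dagger w_b=v^\dagger vz_b$ and $c^\dagger w_{b+1}=c^\dagger cz_b$. A factor $\rho$ on the right with $vv^\dagger\rho=cc^\dagger\rho$ repairs the first pair, and a factor $\delta$ on the left with $\delta v^\dagger v=\delta c^\dagger c$ repairs the second. Lemma~\ref{lem:absorb} makes both insertions harmless.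

\begin{definition}\label{def:reduction}
A \emph{reduction} of the pair $(v,c)$ in $T$ consists of elements $v^\dagger,c^\dagger,\delta,\mu$ and $\rho_0=1_T,\rho_1,\dots,\rho_m=\rho$ of $T$ such that
\begin{enumerate}
\item[(R1)] $v\mu=v$ and $c\mu=c\delta$;
\item[(R2)] for each $i<m$, $\rho_iv=\rho_{i+1}v$ or $\rho_ic=\rho_{i+1}c$;
\item[(R3)] $vv^\dagger\rho=\rho=cc^\dagger\rho$;
\item[(R4)] $\delta v^\dagger v=\delta=\delta c^\dagger c$.
\end{enumerate}
\end{definition}

\begin{lemma}[descent]\label{lem:descent}
Let $M\ge1$ and suppose that $(v,c)$ has a reduction in $T$. Put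
\[ v'=\delta c^\dagger\rho,\qquad c'=\delta v^\dagger\rho,\qquad y'_a=x_{a+1},\qquad z'_b=w_{b+1}\qquad(0\le a,b\le M-1). \]
Then $(v',c';y'_a;z'_b)$ is an $(M-1)$-ladder over $T$ in $W$ (with $\infty-1=\infty$), and $q'_k=q_{k+1}$. It is nondegenerate if the given ladder is.
\end{lemma}

\begin{proof}
By (R1), (R2) and Lemma~\ref{lem:absorb} we have $x_a\delta=x_a$ and $\rho w_b=w_b$. Let $0\le a,b\le M-1$. Using (R3),
\begin{align*}
y'_av'&=x_{a+1}c^\dagger\rho=y_acc^\dagger\rho=y_a\rho, &
y'_ac'&=x_{a+1}v^\dagger\rho=y_{a+1}vv^\dagger\rho=y_{a+1}\rho,
\end{align*}
so $y'_ac'=y'_{a+1}v'$ for $a<M-1$. Using (R4),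
\begin{align*}
v'z'_b&=\delta c^\dagger w_{b+1}=\delta c^\dagger cz_b=\delta z_b, &
c'z'_b&=\delta v^\dagger w_{b+1}=\delta v^\dagger vz_{b+1}=\delta z_{b+1},
\end{align*}
so $c'z'_b=v'z'_{b+1}$ for $b<M-1$. Finally
\[ q'_{a+b}=y'_av'z'_b=y_a\rho w_{b+1}=y_aw_{b+1}=y_avz_{b+1}=q_{a+b+1}, \]
and $q_1,\dots,q_{2M-1}$ are among the $q_k$ of the given ladder.
\end{proof}

The gain is that $v'$ has $\delta$ as a factor, and by (R4) $\delta$ is a left multiple of both $v$ and $c$. When $v$ is not itself a left multiple of $c$, this will make $v'$ strictly smaller than $v$. In the example of Section~\ref{sec:example} one may take $c^\dagger=1_X$ and $v^\dagger=[1,3,4,4]$, and then $v'=c'=k$.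

\section{Full transformation semigroups}\label{sec:full}

In $\mathcal T_X$ condition (R4) forces $\operatorname{im}\delta\subseteq\operatorname{im}v\cap\operatorname{im}c$, so a reduction can exist only if the two images meet. This is the only obstacle. The last sentence of the following lemma is for use in Section~\ref{sec:families}.

\begin{lemma}\label{lem:TX}
Let $X$ be finite, let $v,c\in\mathcal T_X$, and suppose $D=\operatorname{im}v\cap\operatorname{im}c\neq\varnothing$. Then $(v,c)$ has a reduction in $\mathcal T_X$ with $\operatorname{im}\delta=D$. If $v$ and $c$ fix a point $*\in X$, then all maps in the reduction can be chosen to fix $*$.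
\end{lemma}

\begin{proof}
Let $v^\dagger$ send each point of $\operatorname{im}v$ to one of its preimages under $v$, and be arbitrary elsewhere; define $c^\dagger$ in the same way from $c$. Thus $pv^\dagger v=p$ for $p\in\operatorname{im}v$ and $pc^\dagger c=p$ for $p\in\operatorname{im}c$. Let $\delta$ fix $D$ pointwise and send $X\setminus D$ into $D$. Then (R4) holds because $\operatorname{im}\delta=D$ lies in both images.

Let $\mu$ be the identity on $\operatorname{im}v$ and agree with $\delta$ elsewhere. Then $v\mu=v$. A point of $\operatorname{im}c$ lies either in $D$, where $\mu$ and $\delta$ both fix it, or outside $\operatorname{im}v$, where $\mu$ and $\delta$ agree by definition. So $c\mu=c\delta$, which is (R1).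

Let $\kappa$ be the equivalence relation generated by $\ker v\cup\ker c$, and let $\rho$ send each point to a chosen representative of its $\kappa$-class. For $p\in X$ we have $(pvv^\dagger)v=pv$, so $pvv^\dagger$ and $p$ are $\kappa$-equivalent and $pvv^\dagger\rho=p\rho$. The same holds with $c$ in place of $v$, and (R3) follows.

Each $p\in X$ is joined to $p\rho$ by a finite chain whose steps lie in $\ker v$ or $\ker c$. Both relations are reflexive, so by repeating points we may assume that the chain $p=p_0,p_1,\dots,p_m=p\rho$ has $p_iv=p_{i+1}v$ for even $i$ and $p_ic=p_{i+1}c$ for odd $i$, and, as $X$ is finite, that $m$ is the same for all $p$. The maps $\rho_i\colon p\mapsto p_i$ satisfy (R2), with $\rho_0=1_X$ and $\rho_m=\rho$.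

If $v$ and $c$ fix $*$, then $*\in D$, so $\delta$ and $\mu$ fix $*$. We choose $*$ as its own preimage in $v^\dagger$ and $c^\dagger$, as the representative of its $\kappa$-class, and as every term of the chain that starts at $*$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:bound}]
It suffices to treat finite $M$, since a nondegenerate $\infty$-ladder restricts to nondegenerate $M$-ladders for all finite $M$. We induct on $r=\operatorname{rank}v\ge1$. As $r+L_r-1\ge1$, we may assume $M\ge2$. Let $D=\operatorname{im}v\cap\operatorname{im}c$.

\emph{Case 1: $\operatorname{im}v\subseteq\operatorname{im}c$.} Choose $c^\dagger\in T$ with $pc^\dagger c=p$ for $p\in\operatorname{im}c$, and put $d=vc^\dagger$. Then $dc=v$. To bound the periodicity of $d$ in terms of $r$ rather than $|X|$, write $d^j=v(c^\dagger v)^{j-1}c^\dagger$ and let $u$ be the restriction of $c^\dagger v$ to the $r$-element set $\operatorname{im}v$, which it maps into itself. For $p\in\operatorname{im}v$ two of the $r+1$ points $p,pu,\dots,pu^r$ coincide, say $pu^i=pu^j$ with $0\le i<j\le r$. Then $i\le r-1$ and $j-i$ divides $L_r$, so $pu^{r-1}=pu^{r-1+L_r}$. Hence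 $d^r=d^{r+L_r}$. If $M\ge r+L_r$, Lemma~\ref{lem:period} gives $q_0=q_{L_r}$, contrary to nondegeneracy. So $M\le r+L_r-1$.

\emph{Case 2: $D=\varnothing$.} No reduction exists, but now $x_a$ absorbs a constant map. Let $k\in T$ be constant, and let $\mu$ be the identity on $\operatorname{im}v$ and agree with $k$ elsewhere. Then $v\mu=v$, and $c\mu=ck$ because $\operatorname{im}c$ is disjoint from $\operatorname{im}v$. By Lemma~\ref{lem:absorb}(a), $x_a=x_ak$ for $a=1,2$. Since $vk=k=ck$,
\[ x_1=x_1k=y_1vk=y_1ck=x_2k=x_2 , \]
and multiplying by $z_0$ on the right gives $q_1=q_2$. So this case does not occur when $M\ge2$.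

\emph{Case 3: $D\ne\varnothing$ and $\operatorname{im}v\not\subseteq\operatorname{im}c$.} Then $D$ is a nonempty proper subset of $\operatorname{im}v$. For $r=1$ this is impossible, so Cases 1 and 2 settle the base of the induction. Take the reduction of Lemma~\ref{lem:TX}. Lemma~\ref{lem:descent} yields a nondegenerate $(M-1)$-ladder over $T$ whose element $v'=\delta c^\dagger\rho$ has rank $r'\le\operatorname{rank}\delta=|D|\le r-1$. By induction
\[ M-1\le r'+L_{r'}-1\le(r-1)+L_r-1, \]
so $M\le r+L_r-1$. The last assertion holds because $r\le n$ and $L_r\le L_n$.
\end{proof}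

\section{Partial transformations and matrices}\label{sec:families}

For a qualitative result the rank can be replaced by the size of the ideal $TvT$, which makes sense in any finite monoid. Recall that for an element $d$ of a finite semigroup there are $m,\ell\ge1$ with $d^m=d^{m+\ell}$, and that $d^{m\ell}$ is then idempotent.

\begin{proposition}\label{prop:general}
Let $T$ be a finite monoid in which every pair of elements has a reduction. Then there is no nondegenerate $\infty$-ladder over $T$ in any semigroup $W\ge T$.
\end{proposition}

\begin{proof}
Suppose such ladders exist in $W$, and choose one with $|TvT|$ minimal. If $v=dc$ with $d\in T$, then Lemma~\ref{lem:period} gives $q_0=q_\ell$ for some $\ell\ge1$. So $v\notin Tc$.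

Take a reduction of $(v,c)$. Lemma~\ref{lem:descent} gives a nondegenerate $\infty$-ladder with $v'=\delta c^\dagger\rho$. By (R4), $\delta=gv$ with $g=\delta v^\dagger$, so $Tv'T\subseteq T\delta T\subseteq TvT$. Minimality forces equality, and hence $v=\alpha\delta\beta$ with $\alpha,\beta\in T$. We show that $v\in T\delta$; this is the stability property of finite semigroups. From $v=(\alpha g)v\beta$ we get $v=(\alpha g)^jv\beta^j$ for all $j\ge1$. Choose $j$ so that $e=(\alpha g)^j$ is idempotent. Then $ev=e\,e\,v\beta^j=v$, so $v=(\alpha g)^{j-1}\alpha gv=(\alpha g)^{j-1}\alpha\delta$, where $(\alpha g)^0=1_T$. By (R4), $\delta=\delta c^\dagger c\in Tc$, and so $v\in Tc$, a contradiction.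
\end{proof}

\begin{lemma}\label{lem:PTM}
In $\mathcal{PT}_n$, and in $M_n(F)$ for a field $F$, every pair of elements has a reduction.
\end{lemma}

\begin{proof}
Sending to a new point $*$ every point at which a partial map is undefined, and fixing $*$, identifies $\mathcal{PT}_n$ with the monoid of maps of $X=\{1,\dots,n,*\}$ that fix $*$. Any two images now share the point $*$, so Lemma~\ref{lem:TX} applies to every pair and gives a reduction inside this monoid.

Let $T=M_n(F)$ act on the right of the row space $F^n$, and let $\ker$ denote the null space. Let $v,c\in T$. Choosing preimages of a basis of $\operatorname{im}v$ and extending linearly gives $v^\dagger\in T$ with $pv^\dagger v=p$ for $p\in\operatorname{im}v$; define $c^\dagger$ in the same way from $c$. Let $\delta$ be a linear projection onto $D=\operatorname{im}v\cap\operatorname{im}c$. Then (R4) holds since $\operatorname{im}\delta$ lies in both images.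

Define $\mu$ on $\operatorname{im}v+\operatorname{im}c$ by $(p+p')\mu=p+p'\delta$ for $p\in\operatorname{im}v$, $p'\in\operatorname{im}c$. This is well defined: if $p+p'=p_1+p_1'$, then $p_1'-p'=p-p_1\in D$ is fixed by $\delta$, so $p_1'\delta-p'\delta=p-p_1$. Extend $\mu$ linearly to $F^n$. Taking $p'=0$ gives $v\mu=v$, and taking $p=0$ gives $c\mu=c\delta$. This is (R1).

Let $\rho$ be a linear projection with null space $K=\ker v+\ker c$. For $p\in F^n$ we have $(pvv^\dagger-p)v=0$, so $pvv^\dagger-p\in K$ and $pvv^\dagger\rho=p\rho$; the same holds for $c$, which gives (R3). Since $(1-\rho)\rho=0$, the image of $1-\rho$ lies in $K$. Splitting the images of the basis vectors of $F^n$ into a part in $\ker v$ and a part in $\ker c$, we get $1-\rho=\pi_1+\pi_2$ with $\pi_1,\pi_2\in T$, $\pi_1v=0$ and $\pi_2c=0$. Put $\rho_0=1$, $\rho_1=1-\pi_1$, $\rho_2=\rho$. Then $\rho_0v=\rho_1v$, and $\rho_1c=(\rho+\pi_2)c=\rho_2c$, which is (R2).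
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:families}]
The case of $\mathcal T_n$ is Theorem~\ref{thm:main}. If $v,c\in T\le W$ with $T$ isomorphic to $\mathcal{PT}_n$ or $M_n(\mathbb F_q)$, then $T$ is a finite monoid in which every pair has a reduction, by Lemma~\ref{lem:PTM}, while $S$ supplies a nondegenerate $\infty$-ladder over $T$. This contradicts Proposition~\ref{prop:general}. In a directed union containing $S$, the elements $v$ and $c$ lie in a single member of the family, which gives the second assertion.
\end{proof}

Finiteness of the field enters only through Proposition~\ref{prop:general}, and it is needed there: in $M_1(\mathbb Q)$ the elements $v=1$, $c=2$, $y_a=z_a=2^a$ form an $\infty$-ladder with $q_k=2^k$.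

\begin{thebibliography}{1}

\bibitem{DG}
Igor Dolinka and Robert D. Gray,
\emph{Universal locally finite maximally homogeneous semigroups and inverse semigroups},
arXiv:1704.00641 (2017).

\end{thebibliography}
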